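# Planar jumps in strongly hyperbolic systems, and bounded rational functions against $d\sigma/\sigma$

## 1. A bounded rational function integrated against $d\sigma/\sigma$

Take a complex rational function $R$ of one variable with $|R|\le 1$ on the real line, take $0<\alpha<\beta<\infty$, and form
$$I_{\alpha,\beta}(R)=\int_{\alpha<|\sigma|<\beta}R(\sigma)\,\frac{d\sigma}{\sigma}=\int_\alpha^\beta\big(R(\sigma)-R(-\sigma)\big)\frac{d\sigma}{\sigma}. \tag{1}$$
The second form holds because the part $\sigma<0$ equals $-\int_\alpha^\beta R(-\sigma)\,d\sigma/\sigma$. The trivial bound is $|I_{\alpha,\beta}(R)|\le 2\log(\beta/\alpha)$, which blows up as the window $(\alpha,\beta)$ grows. The proof presented in these notes turns on the fact that this bound is far from the truth when the degree of $R$ is fixed.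

**Lemma 1.** Let $R$ be a complex rational function with numerator and denominator of degree $\le k$, and $|R|\le 1$ on $\mathbb R$. Then for all $0<\alpha<\beta<\infty$
$$\Big|\int_{\alpha<|\sigma|<\beta}R(\sigma)\frac{d\sigma}{\sigma}\Big|\le C_k,$$
with $C_k$ depending only on $k$.

The coefficients of $R$, the location of its poles (which may be very close to the real axis) and the window are all arbitrary. Three examples show what is being claimed.

*Degree one.* Let $R(\sigma)=\dfrac{b}{ib-a\sigma}$ with $a,b>0$, so $|R|\le1$ on $\mathbb R$. Then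
$$R(\sigma)-R(-\sigma)=\frac{2ab\sigma}{(ib)^2-a^2\sigma^2}=-\frac{2ab\,\sigma}{b^2+a^2\sigma^2},\qquad \int_0^\infty\frac{2ab}{b^2+a^2\sigma^2}\,d\sigma=\pi .$$
So $I_{\alpha,\beta}(R)\in[-\pi,0]$ for all $a,b,\alpha,\beta$. For $\sigma\ll b/a$ the function is nearly the constant $-i$, and the two signs cancel. For $\sigma\gg b/a$ it decays. Only the scales near $b/a$ contribute, and they contribute a bounded amount wherever $b/a$ happens to lie.

*Boundedness alone is not enough.* For $R=\operatorname{sgn}$, which is not rational, $I_{\alpha,\beta}=2\log(\beta/\alpha)$.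

*The constant must depend on the degree.* For even $n$ put
$$R_n(\sigma)=\frac{(1+\sigma)^n-(1-\sigma)^n}{(1+\sigma)^n+(1-\sigma)^n}.$$
The denominator is a sum of even powers with nonnegative coefficients and is $\ge2$ on $\mathbb R$, and $R_n$ is odd. For $\sigma>0$ set $q=(1-\sigma)/(1+\sigma)\in(-1,1)$; then $R_n(\sigma)=(1-q^n)/(1+q^n)$ with $0\le q^n<1$, so $0<R_n(\sigma)\le1$. Hence $|R_n|\le1$ on $\mathbb R$. As $n\to\infty$, $R_n(\sigma)\to1$ for every $\sigma>0$, so $I_{\alpha,\beta}(R_n)\to2\log(\beta/\alpha)$ by dominated convergence. Since $\beta/\alpha$ is arbitrary, no constant serves all degrees.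

What is this for? We shall study a first-order hyperbolic system with a source that jumps across a hyperplane, and ask whether the solution stays bounded for all time. The jump has a Fourier transform that decays like $1/\xi_1$ in the normal direction, and $1/\xi_1$ is exactly what fails, by a logarithm, to be integrable. That logarithm is the integral (1). The role of $R$ will be played by the entries of the resolvent of a $k\times k$ matrix that is affine in $\sigma$. The entries are rational of degree at most $k$, however large the time is.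

## 2. Strongly hyperbolic systems with a source that jumps across $x_1=0$

Let $A_1,\dots,A_d\in\mathrm{Hom}(\mathbb C^k)$, set $A(\xi)=\sum_{j=1}^dA_j\xi_j$ for $\xi\in\mathbb R^d$, and let
$$L=\frac{\partial}{\partial t}+\sum_{j=1}^dA_j\frac{\partial}{\partial x_j}$$
act on $\mathbb C^k$-valued functions on $\mathbb R^{1+d}_{t,x}$. Write $\xi=(\xi_1,\xi')$ with $\xi'=(\xi_2,\dots,\xi_d)$, and similarly $x=(x_1,x')$. The hypotheses of the problem are these.

**(i)** $L$ is *strongly hyperbolic*: $K:=\sup_{\xi\in\mathbb R^d}\|e^{iA(\xi)}\|<\infty$, in the Euclidean operator norm.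

**(ii)** The hyperplane $H=\{(t,x):x_1=0\}$ is characteristic, and near its conormal variety the characteristic variety of $L$ is a single smooth real analytic sheet. Precisely, there are a conic neighborhood $\Gamma$ of $\{(\tau,\xi)=(0,\xi_1,0,\dots,0):\xi_1\ne0\}$ in $\mathbb R^{1+d}$ and a real analytic function $\tau(\xi)$, positively homogeneous of degree one and defined near $\{\xi'=0,\ \xi_1\neq0\}$, such that
$$\{(\tau,\xi)\in\Gamma:\det(\tau I+A(\xi))=0\}=\{(\tau,\xi)\in\Gamma:\tau=\tau(\xi)\}.$$
In particular $\tau(1,0,\dots,0)=0$.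

**(iii)** The source $f$ is $\mathbb C^k$-valued, compactly supported in $\{t\ge0\}$, and piecewise smooth with singularities only on $H$: its restrictions to $\{x_1>0\}$ and $\{x_1<0\}$ extend smoothly to the closed half-spaces.

Let $u$ be the unique solution of $Lu=f$, $u=0$ for $t\le0$. The problem is posed in Jeffrey Rauch, "Long Time Boundedness of Planar Jump Discontinuities for Homogeneous Hyperbolic Systems", arXiv:1901.03997 (2019). The known result is that $u\in L^\infty(\mathbb R^{1+d})$ if in addition either $\operatorname{rank}\tau_{\xi\xi}(1,0,\dots,0)=d-1$ or $\tau_{\xi\xi}$ vanishes identically near $(1,0,\dots,0)$. The question is whether $u\in L^\infty(\mathbb R^{1+d})$ under (i)–(iii) alone. The answer is yes, and (ii) is not needed.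

**Examples for (i).** If every $A_j$ is Hermitian, then $e^{iA(\xi)}$ is unitary and $K=1$. In general $K\ge1$, from $\xi=0$. If $k=2$ and $A_1=\begin{pmatrix}0&1\\0&0\end{pmatrix}$, then $e^{iA_1\xi_1}=I+i\xi_1A_1$ is unbounded and (i) fails, although all eigenvalues are real.

**A consequence of (i).** *If $Q$ is a $k\times k$ matrix with $\sup_{s\in\mathbb R}\|e^{isQ}\|<\infty$, then $Q$ is diagonalizable with real eigenvalues.* Indeed, an eigenvalue $\lambda$ with $\operatorname{Im}\lambda\ne0$ makes $|e^{is\lambda}|$ unbounded on $\mathbb R$, and a Jordan block of size at least two makes an off-diagonal entry of $e^{isQ}$ grow like $|s|$. For such $Q=S\Lambda S^{-1}$ and a function $\Psi$ on $\mathbb R$ we write $\Psi(Q)=S\Psi(\Lambda)S^{-1}$, with $\Psi$ applied to the diagonal entries.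

**Example for (ii).** Take $d=2$, $k=2$ and
$$A(\xi)=\begin{pmatrix}0&\xi_2\\ \xi_2&-2\xi_1\end{pmatrix}. \tag{2}$$
The eigenvalues $\mu$ solve $\mu^2+2\xi_1\mu-\xi_2^2=0$, so $\mu=-\xi_1\pm|\xi|$. The characteristic variety is $\tau=-\mu=\xi_1\mp|\xi|$. Near $\xi_2=0$, $\xi_1\ne0$, the sheet through $\tau=0$ is $\tau(\xi)=\xi_1-\operatorname{sgn}(\xi_1)|\xi|$, which is analytic there. At $(1,0)$ we have $\partial_{\xi_2}^2\tau=-1$, so the rank is $1=d-1$ and the known result applies. If we add a third variable with $A_3=0$, then $d-1=2$ while the rank is still $1$ and $\tau_{\xi\xi}\not\equiv0$. Neither alternative of the known result holds, although (i)–(iii) make perfect sense.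

**Conventions.** $\hat g(\xi)=\int e^{-ix\cdot\xi}g(x)\,dx$, and $\mathcal F^{-1}$ is its inverse. $e^{-irA(D)}$ is the Fourier multiplier on $L^2(\mathbb R^d)$ with symbol $e^{-irA(\xi)}$, and by Plancherel its norm is $\le K$. For $\rho_0>0$ let $PS_{\rho_0}$ be the set of $g:\mathbb R^d\to\mathbb C^k$ supported in $|x|\le\rho_0$ whose restrictions to $\{\pm x_1>0\}$ extend to functions $g_\pm$ smooth on the closed half-spaces, and
$$\|g\|_{(m)}:=\max_{|\alpha|\le m}\max_\pm\sup_{\pm x_1\ge0}|\partial^\alpha g_\pm|.$$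
The letter $C$ denotes constants depending only on $d,k,\rho_0$; its value may change from line to line.

**Theorem 1.** Assume (i). There are $m=m(d)$ and $C=C(d,k,\rho_0)$ such that for all $g\in PS_{\rho_0}$
$$\sup_{r\in\mathbb R}\|e^{-irA(D)}g\|_{L^\infty(\mathbb R^d)}\le CK\|g\|_{(m)}.$$

**Theorem 2.** Assume (i) and (iii), with $\operatorname{supp}f\subset\{|x|\le\rho_0\}$. Then $u\in L^\infty(\mathbb R^{1+d})$, with
$$\|u\|_{L^\infty}\le CK\int_0^\infty\|f(s,\cdot)\|_{(m)}\,ds .$$
Moreover $\partial^\alpha_{t,x'}u\in L^\infty(\mathbb R^{1+d})$ for every $\alpha$.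

## 3. From the Cauchy problem to the source problem

This section shows that only Theorem 1 needs work. Assume Theorem 1.

**The bound for $u$.** The derivatives of $f$ are uniformly continuous on each closed half-space, and $f$ has compact support. So $s\mapsto f(s)\in L^2(\mathbb R^d)$ and $s\mapsto\|f(s)\|_{(m)}$ are continuous with compact support. On the Fourier side $Lu=f$ reads $\partial_t\hat u+iA(\xi)\hat u=\hat f$, an ordinary differential equation for each $\xi$. With zero data it gives Duhamel's formula
$$u(t)=\int_0^te^{-i(t-s)A(D)}f(s)\,ds\qquad(t\ge0), \tag{3}$$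
an $L^2$-valued integral. For $\varphi\in L^1\cap L^2$, Theorem 1 gives
$$|\langle u(t),\varphi\rangle|\le\int_0^t\big|\langle e^{-i(t-s)A(D)}f(s),\varphi\rangle\big|\,ds\le\|\varphi\|_{L^1}\int_0^tCK\|f(s)\|_{(m)}\,ds .$$
Since $L^1\cap L^2$ is dense in $L^1$ and $L^\infty$ is the dual of $L^1$, we get $\|u(t)\|_{L^\infty}\le CK\int_0^\infty\|f(s)\|_{(m)}ds$ for every $t$. The right side does not depend on $t$.

**The tangential derivatives.** The distribution derivative $\partial^\alpha_{t,x'}f$ again satisfies (iii). Integrating by parts in $t$ or $x'$ over each half-space produces no boundary term on $H$, so this derivative is the piecewise one, with no delta function on $H$. Its support is contained in that of $f$. Since $L$ has constant coefficients, $\partial^\alpha_{t,x'}u$ solves the problem with source $\partial^\alpha_{t,x'}f$ and vanishes for $t<0$. By uniqueness it is the solution with that source. (It can also be read off directly: $f(s)=0$ for $s\le0$, so (3) is $u(t)=\int_0^\infty e^{-isA(D)}f(t-s)\,ds$, and $t$- and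 $x'$-derivatives pass to $f$ in $L^2$.) By the first part it is bounded. So Theorem 2 follows from Theorem 1. $\square$

## 4. Where the logarithm sits, and two cases by hand

**One space dimension.** If $d=1$, then $A_1$ is diagonalizable with real eigenvalues $\lambda_j$ and spectral projections $\pi_j$, and $e^{-irA(D)}g(x)=\sum_j\pi_j\,g(x-r\lambda_j)$. The solution is a sum of translates, bounded for all $r$. The same holds when the $A_j$ commute, since they are then simultaneously diagonalizable. (Each $A_j$ is diagonalizable by (i).) The difficulty lies in several dimensions with noncommuting matrices.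

**Absolute values.** The first thing to try is $\|e^{-irA(D)}g\|_\infty\le K(2\pi)^{-d}\|\hat g\|_{L^1}$. If $g$ is continuous across $x_1=0$, this works: $\hat g$ decays like $\xi_1^{-2}$ in the normal direction (Step 2 of Section 6). If $g$ jumps by $J(x')$, then $\hat g$ contains a term of size $|\hat J(\xi')|/|\xi_1|$, and
$$\int_{|\xi'|<|\xi_1|<N|\xi'|}\frac{d\xi_1}{|\xi_1|}=2\log N\longrightarrow\infty .$$
The attempt stops exactly here, at one logarithm. To go further we must use that $1/\xi_1$ is odd and that the exponential oscillates.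

**Pairing and oscillation in example (2).** Put $\xi=t(\sigma,1)$. The eigenvalue of $A(\sigma,1)$ that tends to $0$ as $|\sigma|\to\infty$ is
$$\mu(\sigma)=\operatorname{sgn}(\sigma)\big(\sqrt{1+\sigma^2}-|\sigma|\big)=\frac{1}{\sigma+\operatorname{sgn}(\sigma)\sqrt{1+\sigma^2}},$$
which behaves like $1/(2\sigma)$. So the factor $e^{-itr\mu(\sigma)}$ resembles $e^{-is/\sigma}$ with $s=tr/2$. For this model, the substitution $y=s/\sigma$ for $s>0$ gives
$$\int_{1<|\sigma|<N}e^{-is/\sigma}\frac{d\sigma}\sigma=-2i\int_{s/N}^{s}\frac{\sin y}{y}\,dy .$$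
This is bounded uniformly in $s$ and $N$. On $y\le1$ use $|\sin y|\le y$. On an interval $[a,b]\subset[1,\infty)$ integrate by parts:
$$\Big|\int_a^b\frac{\sin y}y\,dy\Big|\le\frac1a+\frac1b+\int_a^b\frac{dy}{y^2}=\frac2a\le2 .$$
Two mechanisms are at work. For $|\sigma|\gg s$ the exponentials at $\sigma$ and $-\sigma$ are both near $1$ and cancel. For $|\sigma|\ll s$ the exponential oscillates. Neither suffices alone: over $\sigma>0$ only, the integral is $\int_{1/N}^1e^{-isy}\,dy/y$, which differs from $\log N$ by $\int_{1/N}^1(e^{-isy}-1)\,dy/y$, bounded in $N$ for fixed $s$.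

**Why this does not carry over directly.** A direct attack on the general case would repeat this analysis for the eigenvalues of $A(\sigma,\omega)$, for every $\omega\in S^{d-2}$, uniformly in $r$. But the scale at which oscillation gives way to cancellation is dictated by the Taylor coefficients of the eigenvalue, which may degenerate as $\omega$ varies. That is what the missing rank hypothesis permits. For $|\sigma|$ near $1$, eigenvalues may cross. Nor does Lemma 1 apply to the exponential: the real part of $e^{-is/\sigma}$ changes sign about $s/\pi$ times on $(1,\infty)$, a number unbounded in $s$. As the functions $R_n$ showed, the bound in Lemma 1 is a matter of bounded degree, and an exponential has none.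

**Resolvents have a degree.** The way out is to do the integral over the radial variable $t$ *first*. It turns $e^{itQ}$ into a function $\Psi(Q)$ with $\Psi$ smooth and decaying, and such a function is a superposition of resolvents $(z-Q)^{-1}$. For (2) with $x=0$, $Q(\sigma)=-rA(\sigma,1)$ and
$$(z-Q(\sigma))^{-1}=\begin{pmatrix}z&r\\ r&z-2r\sigma\end{pmatrix}^{-1}=\frac{1}{z(z-2r\sigma)-r^2}\begin{pmatrix}z-2r\sigma&-r\\-r&z\end{pmatrix}.$$
However large $r\neq0$ is, each entry has a single pole in $\sigma$, at $(z^2-r^2)/(2rz)$, and at most one zero. This is a situation for Lemma 1.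

## 5. Proof of Lemma 1: monomials between the scales of zeros and poles

The plan: on a logarithmic scale, away from the moduli of its zeros and poles, $R$ is nearly a monomial $c'w^p$. A bounded monomial with $p\neq0$ has a bounded integral against $d\sigma/\sigma$. A constant cancels between $\sigma$ and $-\sigma$. There are boundedly many stretches.

**Step A: factor.** *Purpose: isolate the scales that matter.* We may assume $R\not\equiv0$. In reduced form
$$R(w)=c\,w^n\prod_{i=1}^M(w-z_i)^{\varepsilon_i},\qquad n\in\mathbb Z,\quad z_i\ne0,\quad\varepsilon_i=\pm1,\quad M\le2k,$$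
with repetitions according to multiplicity.

**Step B: discard the exceptional scales.** *Purpose: stay away from the moduli $|z_i|$.* Let $F=\bigcup_i[|z_i|/4,\,4|z_i|]$. Each interval has $\frac{d\sigma}\sigma$-measure $\log16$, and $|R(\sigma)-R(-\sigma)|\le2$. So the part of the last integral in (1) over $F$ is at most $2M\log16$.

**Step C: the monomial form on the rest.** *Purpose: show that $R$ is a monomial up to a controlled error.* The set $(\alpha,\beta)\setminus F$ is a union of at most $M+1$ intervals $J$. Fix one. Since $J$ is connected and misses $[|z_i|/4,4|z_i|]$, each $i$ is either *small* ($|z_i|<\sigma/4$ for all $\sigma\in J$) or *large* ($|z_i|>4\sigma$ for all $\sigma\in J$). Write $w-z_i=w(1-z_i/w)$ when $i$ is small and $w-z_i=-z_i(1-w/z_i)$ when $i$ is large. For $w=\pm\sigma$, $\sigma\in J$, this gives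
$$R(w)=c'w^p(1+E(w)),\qquad1+E(w)=\prod_{\text{small}}\Big(1-\frac{z_i}w\Big)^{\varepsilon_i}\prod_{\text{large}}\Big(1-\frac w{z_i}\Big)^{\varepsilon_i},$$
where $c'=c\prod_{\text{large}}(-z_i)^{\varepsilon_i}$ and $p=n+\sum_{\text{small}}\varepsilon_i$ are the same for both signs of $w$. Each factor of $1+E$ has the form $(1-v)^{\varepsilon_i}=1+y_i$ with $|v|=\min(|z_i|/\sigma,\sigma/|z_i|)\le\frac14$. If $\varepsilon_i=1$, then $y_i=-v$. If $\varepsilon_i=-1$, then $y_i=v/(1-v)$. In both cases
$$|y_i|\le\tfrac43\min\Big(\frac{|z_i|}\sigma,\frac\sigma{|z_i|}\Big)\le\tfrac13 .$$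
Therefore $(\frac23)^M\le|1+E(\pm\sigma)|\le(\frac43)^M$. Moreover
$$|E|\le\prod_i(1+|y_i|)-1=\sum_i|y_i|\prod_{j<i}(1+|y_j|)\le(\tfrac43)^M\sum_i|y_i| .$$
Finally $|R|\le1$ and the lower bound on $|1+E|$ give
$$|c'|\,\sigma^p\le(\tfrac32)^M\qquad(\sigma\in J). \tag{4}$$

**Step D: the case $p\ne0$.** *Purpose: a bounded nonconstant monomial has a bounded integral.* If $J$ has endpoints $s_1<s_2$, then $\int_J\sigma^{p}\frac{d\sigma}\sigma=\frac{s_2^p-s_1^p}{p}\le\frac1{|p|}\sup_J\sigma^p$ for either sign of $p$. By (4), for each sign,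
$$\int_J|R(\pm\sigma)|\frac{d\sigma}\sigma\le(\tfrac43)^M|c'|\int_J\sigma^p\frac{d\sigma}\sigma\le(\tfrac43)^M\frac1{|p|}\,(\tfrac32)^M\le2^M .$$
So $J$ contributes at most $2\cdot2^M$.

**Step E: the case $p=0$.** *Purpose: here $R$ is nearly constant, and we use the cancellation in (1).* Now $R(\sigma)-R(-\sigma)=c'(E(\sigma)-E(-\sigma))$ with $|c'|\le(\frac32)^M$, and
$$\int_J|E(\pm\sigma)|\frac{d\sigma}\sigma\le(\tfrac43)^{M+1}\sum_i\Big(\int_{4|z_i|}^\infty\frac{|z_i|}{\sigma^2}\,d\sigma+\int_0^{|z_i|/4}\frac{d\sigma}{|z_i|}\Big)\le(\tfrac43)^{M+1}M,$$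
since each of the two integrals equals $\frac14$. So $J$ contributes at most $2(\frac32)^M(\frac43)^{M+1}M=\frac83M\,2^M$.

**Step F: sum.** There are at most $M+1\le2k+1$ intervals, each contributing at most $2^M(2+\frac83M)$. With $M\le2k$, Steps B–E give Lemma 1 with
$$C_k=4k\log16+(2k+1)\,4^k\Big(2+\frac{16k}3\Big).\qquad\square$$

## 6. Proof of Theorem 1

**Step 1: reduction to odd $d\ge3$.** *Purpose: in Step 3 a weight $|t|^{d-1}/t$ will appear, and we want it to be a polynomial in $t\in\mathbb R$.* Add $\nu\in\{0,1,2\}$ variables $y$ with zero coefficient matrices so that $d+\nu$ is odd and at least $3$. Replace $g$ by $g(x)\kappa(y)$ with $\kappa\in C_c^\infty(|y|<1)$ and $\kappa(0)=\|\kappa\|_\infty=1$. The constant $K$ is unchanged, $\rho_0$ is replaced by $\rho_0+1$, and $\|g\otimes\kappa\|_{(m)}\le C\|g\|_{(m)}$. The multiplier does not depend on the variables dual to $y$, so the group sends $g\otimes\kappa$ to $(e^{-irA(D)}g)\otimes\kappa$, whose $L^\infty$ norm equals that of $e^{-irA(D)}g$. From now on $d\ge3$ is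 odd. We fix an integer $N_0$ with $2N_0>d-1$ and take $m=\max(2N_0+2,\,d+2)$.

**Step 2: reduction to a homogeneous kernel.** *Purpose: strip off everything for which absolute values suffice, and keep only the logarithmically divergent part in its simplest form.*

*Subtracting a model jump.* Let $J(x')=g_+(0,x')-g_-(0,x')\in C_c^\infty(\mathbb R^{d-1})$. It is supported in $|x'|\le\rho_0$ and its derivatives up to order $m$ are at most $2\|g\|_{(m)}$. Put
$$h(x)=J(x')\,\tfrac12\operatorname{sgn}(x_1)e^{-|x_1|},\qquad\hat h(\xi)=\hat J(\xi')\,\frac{-i\xi_1}{1+\xi_1^2},$$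
where the transform comes from $\frac12\big(\frac1{1+i\xi_1}-\frac1{1-i\xi_1}\big)=\frac{-i\xi_1}{1+\xi_1^2}$. The jump of $h$ is $J$, so $w=g-h$ is continuous across $x_1=0$.

*The continuous part.* The function $W=(1-\Delta_{x'})^{N_0}w$ is piecewise smooth, and its jump is $(1-\Delta_{x'})^{N_0}$ applied to the jump of $w$, which is $0$. So $\partial_1W$ is the piecewise derivative, and $\partial_1^2W$ is the piecewise second derivative plus $[\partial_1W]\otimes\delta(x_1)$, where $[\partial_1W]$ is the jump of $\partial_1W$. On each side the derivatives of $w$ up to order $m$ are bounded by $C\|g\|_{(m)}e^{-|x_1|}1_{|x'|\le\rho_0}$, because $g$ is supported in $|x|\le\rho_0$. Hence $(1-\partial_1^2)W$ is a finite measure of total mass $\le C\|g\|_{(m)}$, using $m\ge2N_0+2$. Taking Fourier transforms,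
$$(1+\xi_1^2)(1+|\xi'|^2)^{N_0}|\hat w(\xi)|\le C\|g\|_{(m)} .$$
Since $2N_0>d-1$, this gives $\|\hat w\|_{L^1}\le C\|g\|_{(m)}$, and
$$\|e^{-irA(D)}w\|_\infty\le K(2\pi)^{-d}\|\hat w\|_{L^1}\le CK\|g\|_{(m)} .$$

*Making the kernel homogeneous.* Write
$$\frac{\xi_1}{1+\xi_1^2}=\frac{1_{|\xi_1|>|\xi'|}}{\xi_1}+e(\xi).$$
For $|\xi_1|\le|\xi'|$ we have $e=\xi_1/(1+\xi_1^2)$. For $|\xi_1|>|\xi'|$ we have $e=-1/(\xi_1(1+\xi_1^2))$. Hence
$$\int|e|\,d\xi_1=\int_{|\xi_1|\le|\xi'|}\frac{|\xi_1|\,d\xi_1}{1+\xi_1^2}+\int_{|\xi_1|>|\xi'|}\frac{d\xi_1}{|\xi_1|(1+\xi_1^2)}=\log(1+|\xi'|^2)+\log(1+|\xi'|^{-2}).$$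
(The second integral uses the primitive $\log s-\frac12\log(1+s^2)$.) Since $|\hat J(\xi')|\le C(1+|\xi'|)^{-d-2}\|g\|_{(m)}$ and the logarithmic singularity at $\xi'=0$ is integrable in $\mathbb R^{d-1}$, we get $\|\hat J(\xi')e(\xi)\|_{L^1(\mathbb R^d)}\le C\|g\|_{(m)}$. The corresponding part of $e^{-irA(D)}h$ is bounded by $CK\|g\|_{(m)}$.

*Truncating.* Up to the factor $-i$, what remains is $\mathcal F^{-1}\Phi$ with
$$\Phi(\xi)=e^{-irA(\xi)}\hat J(\xi')\,\xi_1^{-1}1_{|\xi_1|>|\xi'|},\qquad\Phi_N:=\Phi\,1_{|\xi_1|<N|\xi'|}\quad(N>1).$$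
We have $\Phi\in L^2$, because $\int_{|\xi_1|>|\xi'|}\xi_1^{-2}d\xi_1=2/|\xi'|$ and $|\hat J|^2/|\xi'|$ is integrable on $\mathbb R^{d-1}$ (recall $d-1\ge2$). By dominated convergence $\Phi_N\to\Phi$ in $L^2$, so $\mathcal F^{-1}\Phi_N\to\mathcal F^{-1}\Phi$ in $L^2$, and almost everywhere along a subsequence. A bound for $\|\mathcal F^{-1}\Phi_N\|_\infty$ that is uniform in $N$ therefore passes to $\mathcal F^{-1}\Phi$. Also $\Phi_N\in L^1$, since its $\xi_1$-integral is at most $2K|\hat J(\xi')|\log N$. It remains to prove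
$$\|\mathcal F^{-1}\Phi_N\|_\infty\le CK\|g\|_{(m)}\quad\text{uniformly in }N\text{ and }r. \tag{5}$$

**Step 3: signed polar coordinates.** *Purpose: separate the radial variable $t$, in which $\hat J$ is smooth and decaying, from the slope $\sigma=\xi_1/t$, in which the logarithm sits.* Write
$$\xi'=t\omega,\quad\xi_1=t\sigma,\qquad t\in\mathbb R,\ \omega\in S^{d-2},\ \sigma\in\mathbb R .$$
Letting $t$ run over the whole line covers each $\xi$ with $\xi'\neq0$ twice, so $d\xi'=\frac12|t|^{d-2}dt\,d\omega$. With $d\xi_1=|t|\,d\sigma$ we get $d\xi=\frac12|t|^{d-1}dt\,d\omega\,d\sigma$. The region $|\xi'|<|\xi_1|<N|\xi'|$ becomes $1<|\sigma|<N$. Since $d$ is odd,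
$$\frac{|t|^{d-1}}{\xi_1}=\frac{t^{d-1}}{t\sigma}=\frac{t^{d-2}}{\sigma},$$
a polynomial in $t$. (For $d=2$ the weight would be $\operatorname{sgn}(t)$, whose jump at $t=0$ makes the function $\Psi$ below decay only like $1/q$ whenever $\int J\ne0$. This is why Step 1 was made.) Put
$$Q(\sigma)=Q_{r,x,\omega}(\sigma):=(x_1\sigma+x'\cdot\omega)I-rA(\sigma,\omega).$$
This matrix is affine in $\sigma$, and $e^{ix\cdot\xi}e^{-irA(\xi)}=e^{itQ(\sigma)}$. The time $r$ and the point $x$ enter only through $Q$. With $\hat J=\sum_l\hat J_l\mathbf e_l$ and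
$$\Psi_{\omega,l}(q):=\int_{\mathbb R}e^{itq}\,t^{d-2}\hat J_l(t\omega)\,dt,\qquad\Psi_{\omega,l}(Q):=\int_{\mathbb R}e^{itQ}\,t^{d-2}\hat J_l(t\omega)\,dt,$$
Fubini (allowed because $\Phi_N\in L^1$) gives
$$(\mathcal F^{-1}\Phi_N)(x)=\frac1{2(2\pi)^d}\int_{S^{d-2}}\sum_{l=1}^k\Big[\int_{1<|\sigma|<N}\Psi_{\omega,l}(Q(\sigma))\,\frac{d\sigma}\sigma\Big]\mathbf e_l\,d\omega . \tag{6}$$
By (i), for real $\sigma$ and $s$,
$$\|e^{isQ(\sigma)}\|=\|e^{-isrA(\sigma,\omega)}\|\le K, \tag{7}$$
because the first term of $Q$ is a real scalar and $-srA(\sigma,\omega)=A(-sr(\sigma,\omega))$. By Section 2, $Q(\sigma)$ is diagonalizable with real eigenvalues, so the integral defining $\Psi_{\omega,l}(Q(\sigma))$ agrees with $\Psi_{\omega,l}$ applied to the eigenvalues.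

**Step 4: size of $\Psi=\Psi_{\omega,l}$.** *Purpose: show that $\Psi,\Psi',\Psi''$ are integrable, uniformly in $\omega$.* The derivative $\partial_t^a\hat J_l(t\omega)$ is the Fourier transform at $t\omega$ of $(-i\omega\cdot x')^aJ_l$, and $J_l$ is supported in $|x'|\le\rho_0$. So for $a\le2$
$$|\partial_t^a\hat J_l(t\omega)|\le C(1+|t|)^{-d-2}\|J\|_{C^{d+2}} .$$
Differentiating under the integral, $\Psi^{(j)}(q)=\int e^{itq}\,i^jt^{d-2+j}\hat J_l(t\omega)\,dt$. Since $(1+q^2)e^{itq}=(1-\partial_t^2)e^{itq}$, integrating by parts gives, for $j\le2$,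
$$(1+q^2)|\Psi^{(j)}(q)|\le\int\Big|(1-\partial_t^2)\big(t^{d-2+j}\hat J_l(t\omega)\big)\Big|dt\le C\|J\|_{C^{d+2}} .$$
The last integral converges because the powers of $t$ are at most $t^d$. As $m\ge d+2$,
$$\sum_{j\le2}\|\Psi^{(j)}\|_{L^1(\mathbb R)}\le C\|g\|_{(m)}\quad\text{uniformly in }\omega,l,\qquad\text{and}\quad\Psi^{(j)}(q)=O\big((1+q^2)^{-1}\big)\ \ (j\le2). \tag{8}$$
The same argument with higher derivatives shows that $\Psi$ is a Schwartz function.

**Step 5: the integrated resolvent.** *Purpose: apply Lemma 1. This is the step in which the logarithm disappears.* Let $\operatorname{Im}z\ne0$. For $\pm\operatorname{Im}z>0$,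
$$(z-Q(\sigma))^{-1}=\mp i\int_0^\infty e^{\pm is(z-Q(\sigma))}\,ds,$$
as one sees by integrating $\frac{d}{ds}e^{\pm is(z-Q)}=\pm i(z-Q)e^{\pm is(z-Q)}$ over $(0,\infty)$. With (7) and $|e^{\pm isz}|=e^{-s|\operatorname{Im}z|}$,
$$\|(z-Q(\sigma))^{-1}\|\le\frac K{|\operatorname{Im}z|}\qquad(\sigma\in\mathbb R). \tag{9}$$
Fix $z$. By Cramer's rule each entry of $(z-Q(\sigma))^{-1}$ is a rational function of $\sigma$ with numerator of degree $\le k-1$ and denominator $\det(z-Q(\sigma))$ of degree $\le k$, because $Q$ is affine in $\sigma$. The denominator has no real zeros, because $Q(\sigma)$ has real spectrum for real $\sigma$. By (9), $|\operatorname{Im}z|/K$ times an entry is bounded by $1$ on $\mathbb R$. Lemma 1 with $\alpha=1$, $\beta=N$ bounds the integral of each entry by $C_kK/|\operatorname{Im}z|$. A $k\times k$ matrix with entries at most $c$ in modulus has norm at most $kc$, so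
$$\Big\|\int_{1<|\sigma|<N}(z-Q(\sigma))^{-1}\frac{d\sigma}\sigma\Big\|\le\frac{kC_kK}{|\operatorname{Im}z|},\quad\text{uniformly in }N,r,x,\omega,z. \tag{10}$$

**Step 6: $\Psi(Q)$ as a superposition of resolvents.** *Purpose: write $\Psi(Q)$ as an integral of resolvents whose coefficient vanishes on the real axis, to pay for the factor $1/|\operatorname{Im}z|$.* Let $\chi\in C_c^\infty(-2,2)$ with $\chi=1$ on $[-1,1]$, and put
$$\tilde\Psi(a+ib)=\chi(b)\big(\Psi(a)+ib\,\Psi'(a)\big).$$
With $\bar\partial=\frac12(\partial_a+i\partial_b)$, we have $\partial_a\tilde\Psi=\chi(\Psi'+ib\Psi'')$ and $i\partial_b\tilde\Psi=i\chi'(\Psi+ib\Psi')-\chi\Psi'$. The terms $\chi\Psi'$ cancel, and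
$$\bar\partial\tilde\Psi=\tfrac12\big[ib\,\chi(b)\Psi''(a)+i\chi'(b)\big(\Psi(a)+ib\,\Psi'(a)\big)\big].$$
Since $\chi'=0$ for $|b|\le1$,
$$|\bar\partial\tilde\Psi(a+ib)|\le C\,|b|\,1_{|b|\le2}\sum_{j\le2}|\Psi^{(j)}(a)|. \tag{11}$$
Recall the Cauchy–Pompeiu formula for a smooth function $G$ on a closed disc $D$ and $\lambda$ in its interior:
$$G(\lambda)=\frac1{2\pi i}\oint_{\partial D}\frac{G(z)}{z-\lambda}\,dz-\frac1\pi\int_D\frac{\bar\partial G(z)}{z-\lambda}\,dm(z).$$
Apply it to $\tilde\Psi$ with $\lambda$ real on discs of radius tending to infinity. Since $\tilde\Psi$ vanishes for $|b|\ge2$ and decays in $a$, the boundary term tends to $0$. The area integral converges absolutely by (11), (8) and $|z-\lambda|\ge|b|$. As $\tilde\Psi=\Psi$ on $\mathbb R$,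
$$\Psi(\lambda)=-\frac1\pi\int_{\mathbb C}\bar\partial\tilde\Psi(z)\,(z-\lambda)^{-1}\,dm(z)\qquad(\lambda\in\mathbb R).$$
Write $Q(\sigma)=S\Lambda S^{-1}$ with $\Lambda$ real diagonal, apply this to each eigenvalue, and conjugate by $S$:
$$\Psi(Q(\sigma))=-\frac1\pi\int_{\mathbb C}\bar\partial\tilde\Psi(z)\,(z-Q(\sigma))^{-1}\,dm(z). \tag{12}$$
The matrix $S$ depends on $\sigma$, and we never need to estimate it.

**Step 7: conclusion.** *Purpose: combine (10), (11) and (12).* Integrate (12) over $1<|\sigma|<N$ against $d\sigma/\sigma$. By (9) the double integrand is at most $|\bar\partial\tilde\Psi(z)|\,\frac K{|b|}\,\frac1{|\sigma|}$ in norm, which is integrable by (11) and (8). So Fubini applies, and (10) may be inserted *inside* the $z$-integral: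
$$\Big\|\int_{1<|\sigma|<N}\Psi(Q(\sigma))\frac{d\sigma}\sigma\Big\|\le\frac{kC_kK}\pi\int_{\mathbb C}\frac{|\bar\partial\tilde\Psi(z)|}{|b|}\,dm(z)\le CK\sum_{j\le2}\|\Psi^{(j)}\|_{L^1}\le CK\|g\|_{(m)} .$$
(Bounding the norm by (9) before integrating in $\sigma$ would bring back the factor $2\log N$.) Inserting this in (6), and summing over $l$ and integrating over the sphere, gives (5). With Step 2, where $e^{-irA(D)}g$ was split into the contributions of $w$, of $\hat Je$ and of $\Phi$, each bounded by $CK\|g\|_{(m)}$, this proves Theorem 1. By Section 3 it proves Theorem 2. $\square$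

In particular, under (i)–(iii) alone, with no hypothesis on $\operatorname{rank}\tau_{\xi\xi}$, the solution satisfies $u\in L^\infty(\mathbb R^{1+d}_{t,x})$.

## 7. Other hyperplanes, and what fails when only the spectrum is real

**Remark 1 (hypothesis (ii)).** Neither the single-sheet assumption nor the fact that $H$ is characteristic was used. The constants depend on the system only through $K$, $k$ and $d$. Theorem 1 is the corresponding statement for piecewise smooth Cauchy data.

**Remark 2 (other hyperplanes).** Let $f$ be compactly supported in $\{t\ge0\}$ and piecewise smooth with singularities on a hyperplane $\alpha t+\beta\cdot x=c$. Then $u\in L^\infty$ under (i) alone.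

Suppose first $\beta\ne0$. Choose $v$ with $\beta\cdot v=-\alpha$ and set $\tilde x=x-vt$. Then $\alpha t+\beta\cdot x=\beta\cdot\tilde x$. In the coordinates $(t,\tilde x)$ the derivative $\partial_t$ becomes $\partial_t-v\cdot\nabla_{\tilde x}$, so $A(\xi)$ becomes $A(\xi)-(v\cdot\xi)I$. This changes $e^{iA(\xi)}$ by a factor of modulus one, so $K$ is the same. A translation in $\tilde x$ does not change the symbol, and a rotation only composes it with a rotation of $\xi$. So $K$ is preserved, and the hyperplane can be brought to $x_1=0$. Theorem 2 applies.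

Suppose now $\beta=0$. Then apart from the jump time $f(s,\cdot)\in C_c^\infty$ with uniform bounds, so $\|\hat f(s)\|_{L^1}$ is bounded and vanishes for $s$ outside a compact set. By (3), $\|u(t)\|_\infty\le K(2\pi)^{-d}\int\|\hat f(s)\|_{L^1}\,ds<\infty$.

**Remark 3 (real spectrum does not suffice).** Hypothesis (i) cannot be weakened to real spectrum. Let $k=2$, $A_1=\begin{pmatrix}0&1\\0&0\end{pmatrix}$ and $A_j=0$ for $j\ge2$. Then $\det(\tau I+A(\xi))=\tau^2$, so (ii) holds with $\tau(\xi)\equiv0$, but (i) fails, as computed in Section 2. Take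
$$f=\big(0,\ a(t)\chi(x)1_{x_1>0}\big),\qquad0\le a\in C_c^\infty((0,\infty)),\ a\not\equiv0,\qquad\chi\in C_c^\infty(\mathbb R^d),\ \chi(0)=1 .$$
The system reads $\partial_tu_1+\partial_1u_2=0$, $\partial_tu_2=a\chi1_{x_1>0}$. With $b(t)=\int_0^ta$ and $B(t)=\int_0^tb$, the solution vanishing for $t\le0$ is
$$u_2=b(t)\,\chi\,1_{x_1>0},\qquad u_1=-B(t)\,\partial_1(\chi1_{x_1>0})=-B(t)\big[\chi(0,x')\,\delta(x_1)+(\partial_1\chi)\,1_{x_1>0}\big].$$
Since $B(t)>0$ for large $t$ and $\chi(0,x')\ne0$ near $x'=0$, the component $u_1$ carries a nonzero delta function on $H$ and is not a locally integrable function. The place in the proof that breaks is (7), and with it the resolvent bound (9). For this system, at $x=0$, we have $(z-Q(\sigma))^{-1}=\begin{pmatrix}1/z&-r\sigma/z^2\\0&1/z\end{pmatrix}$, whose upper right entry is rational of degree one in $\sigma$ but unbounded on $\mathbb R$ when $r\ne0$.
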